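\title{One-one equivalence has no $\Sigma^0_2$ graphing}

\begin{abstract}
We show that one-one equivalence $\equiv_1$ on $2^{\mathbb N}$ is not the connectedness relation of any lightface $\Sigma^0_2$ graph. For every $\Sigma^0_2$ graph $G\subseteq{\equiv_1}$ there is one computable involution $\sigma$ of $\mathbb N$ such that $x$ and $\sigma\cdot x$ lie in different components of $G$ for every Martin-L\"of random $x$. A compactness argument extracts from $G$ a computable bound on the growth of the permutations that its edges realize on random points, and $\sigma$ outgrows all finite compositions of such permutations. Relative to an oracle $a$, the relation $\equiv_1$ is $\Sigma^0_2(a)$-graphable exactly when $a$ computes a function dominating all computable functions, and then $\equiv_1$ is itself $\Sigma^0_2(a)$.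
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Graphings}
A pointclass $\Gamma$ assigns to every Polish space $X$ a collection $\Gamma(X)$ of subsets of $X$. A \emph{graph} on $X$ is a symmetric irreflexive set $G\subseteq X\times X$. Points $x,y$ are \emph{$G$-connected} if there is a path $x=x_0,x_1,\dots,x_k=y$, $k\ge 0$, with $(x_i,x_{i+1})\in G$ for all $i<k$; the classes of this relation are the \emph{$G$-components}. A \emph{$\Gamma$ graphing} of an equivalence relation $E$ on $X$ is a graph $G\in\Gamma(X\times X)$ whose components are the $E$-classes, and $E$ is \emph{$\Gamma$-graphable} if it has one. The graph $G$ has \emph{diameter $k$} if $k$ is least such that any two $G$-connected points are joined by a path of length at most $k$; pairs in different components are ignored. The classes $\Sigma^0_n$ and $\Pi^0_n$ are always the lightface (effective) ones, recalled in Section~\ref{sec:prelim}.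

Graphability measures how simple the single steps can be from which $E$ is generated. If $E$ minus the diagonal is in $\Gamma$, it is a $\Gamma$ graphing in which one step suffices. But a graphing can be simpler than the relation, because the search for a path absorbs quantifiers. Let $x\mathrel{E_0}y$ mean that $x,y\in2^{\mathbb N}$ agree at all but finitely many positions. The graph joining $x$ and $y$ when they differ at exactly one position is a $\Pi^0_2$ graphing of $E_0$: they differ somewhere, and at no two positions. Yet $E_0$ is not even $G_\delta$, since each class is countable and dense, hence meager, whereas a dense $G_\delta$ set is comeager.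

\subsection*{One-one equivalence}
Identify $x\in2^{\mathbb N}$ with the set $\{n:x(n)=1\}$. A \emph{$1$-reduction} of $x$ to $y$ is an injective computable total function $f:\mathbb N\to\mathbb N$ with $n\in x\iff f(n)\in y$ for all $n$, and $x\equiv_1y$ means that each of $x,y$ is $1$-reducible to the other. For a permutation $\pi$ of $\mathbb N$ let $\pi\cdot x=\{\pi(n):n\in x\}$. Myhill's isomorphism theorem says that $x\equiv_1y$ if and only if $y=\pi\cdot x$ for some computable permutation $\pi$. So $\equiv_1$ is the orbit equivalence relation of the countable group of computable permutations. With $(\varphi_e)_e$ the standard list of partial computable functions, $x\equiv_1y$ holds if and only if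
\begin{equation}\label{eq:sigma3}
\exists e,i\ \forall n\ \bigl[\varphi_e(n),\varphi_i(n)\text{ converge},\ \varphi_i(\varphi_e(n))=n=\varphi_e(\varphi_i(n)),\ y(\varphi_e(n))=x(n)\bigr].
\end{equation}
The bracket hides one more existential quantifier, over the running time, so $\equiv_1$ is $\Sigma^0_3$. It is known that $\equiv_1$ has a $\Pi^0_2$ graphing of diameter $2$; we do not use this fact in the proofs. The question we answer comes from Arant's paper \cite{Arant}:
\begin{quote}
Is $\equiv_1$, as an equivalence relation on $2^{\mathbb N}$, $\Sigma^0_2$-graphable?
\end{quote}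

One can argue for either guess. In favor of yes: paths do save a quantifier on the $\Pi$ side, and there is no topological obstruction, since $\equiv_1$ is the union of the countably many closed sets $\{(x,\pi\cdot x):x\in2^{\mathbb N}\}$ and hence boldface $\boldsymbol\Sigma^0_2$. In favor of no: the obvious construction fails. It takes a uniformly computable list of permutations and joins $x$ to $\pi\cdot x$ for $\pi$ in the list. The group generated by the list has again a uniformly computable list $\rho_0,\rho_1,\dots$, and this misses the computable involution whose $k$th transposition swaps the least unused number $n$ with an unused number other than $n$ and $\rho_k(n)$. This does not settle the question. A $\Sigma^0_2$ graph is an effective union of effectively closed sets of pairs, and such a closed set need not name any permutation; it may relate different points by different permutations. The content of this paper is that, on random points, such a set still betrays how fast those permutations grow.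

\subsection*{Results}
For $f,g:\mathbb N\to\mathbb N$ write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$ (``almost all $n$''). Call $g$ \emph{dominating} if $f\le^*g$ for every computable $f$. We work relative to an oracle $a\subseteq\mathbb N$ and say that $a$ \emph{computes a dominating function} if some dominating $g$ is computable from $a$. By Martin's theorem on high degrees this is equivalent to $a'\ge_T\emptyset''$, where $'$ is the Turing jump; we use this only to name the condition. The oracle $\emptyset$ computes no dominating function, because $g+1\not\le^*g$.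

\begin{theorem}\label{thm:main}
Suppose that $a$ does not compute a dominating function, and let $G\subseteq{\equiv_1}$ be a $\Sigma^0_2(a)$ graph on $2^{\mathbb N}$. Then there are computable involutions $\sigma_0,\sigma_1,\dots$ of $\mathbb N$ such that for every $x$ Martin-L\"of random relative to $a$, the points $x,\sigma_0\cdot x,\sigma_1\cdot x,\dots$ of the class $[x]_{\equiv_1}$ lie in pairwise different $G$-components. In particular (case $a=\emptyset$), $\equiv_1$ is not $\Sigma^0_2$-graphable.
\end{theorem}

Thus at the second lightface level $\Pi^0_2$ graphings of $\equiv_1$ exist and $\Sigma^0_2$ graphings do not, of any diameter, finite or infinite. Since $\Sigma^0_1$ and $\Pi^0_1$ sets are $\Sigma^0_2$, there are no $\Sigma^0_1$ or $\Pi^0_1$ graphings either. The hypothesis on $a$ is sharp.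

\begin{theorem}\label{thm:oracles}
For an oracle $a$ the following are equivalent.
\begin{enumerate}
\item[(1)] $a$ computes a dominating function (equivalently, $a'\ge_T\emptyset''$).
\item[(2)] $\equiv_1$ is $\Sigma^0_2(a)$.
\item[(3)] $\equiv_1$ is $\Sigma^0_2(a)$-graphable.
\item[(4)] There are a $\Sigma^0_2(a)$ graph $G\subseteq{\equiv_1}$ and some $x$ Martin-L\"of random relative to $a$ such that $[x]_{\equiv_1}$ has only finitely many $G$-components.
\end{enumerate}
\end{theorem}

So on the $\Sigma^0_2$ side paths gain nothing: an oracle helps exactly when it is high, and then single edges suffice. The obstruction in Theorem~\ref{thm:main} is purely effective.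

Section~\ref{sec:rigid} shows that a random point $x$ determines $\pi$ from $\pi\cdot x$ up to finitely many values and works a model case. Section~\ref{sec:edges}, the core of the proof, bounds the permutation along one edge. Section~\ref{sec:paths} passes to paths and proves Theorem~\ref{thm:main}, and Section~\ref{sec:oracles} proves Theorem~\ref{thm:oracles}.

\section{Conventions and standard facts}\label{sec:prelim}

\subsection*{Strings and measure}
The set of binary strings of length $s$ is $2^s$, the first $s$ bits of $x$ form the string $x{\restriction}s$, and $[\alpha]$ is the set of $x$ extending the string $\alpha$. The uniform measure $\lambda$ on $2^{\mathbb N}$ makes the bits $x(0),x(1),\dots$ independent fair coin tosses. The point $x\triangle\{n\}$ is $x$ with bit $n$ flipped; we use the same notation for strings of length greater than $n$.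

\subsection*{Effective classes}
A sequence $(F_e)_e$ of subsets of $2^{\mathbb N}\times2^{\mathbb N}$ is \emph{uniformly $\Pi^0_1(a)$} if there is an $a$-computable relation $T$ with
\[
(x,y)\in F_e\iff\forall s\;T(e,x{\restriction}s,y{\restriction}s).
\]
Replacing $T(e,\alpha,\beta)$ by ``$T(e,\alpha{\restriction}t,\beta{\restriction}t)$ for all $t\le|\alpha|$'' does not change $F_e$, so we always assume that $T$ is preserved under restricting both strings to a shorter length. A set is $\Pi^0_1(a)$ if it is a member of such a sequence and $\Sigma^0_2(a)$ if it is the union of one. Complements of $\Pi^0_1(a)$ sets are $\Sigma^0_1(a)$, complements of $\Sigma^0_2(a)$ sets are $\Pi^0_2(a)$, and effective unions of $\Pi^0_2(a)$ sets are $\Sigma^0_3(a)$. The same definitions apply to subsets of $2^{\mathbb N}$, and $a$ is omitted when $a=\emptyset$. A condition $\forall n\,Q(n,x,y)$ with $Q$ decidable from $a,x,y$ defines a $\Pi^0_1(a)$ set: let $T$ reject $(\alpha,\beta)$ of length $s$ when for some $n<s$ the computation of $Q(n,\cdot,\cdot)$ answers no within $s$ steps, reading only bits of $\alpha$ and $\beta$. Hence a condition $\exists e\,\forall n\,Q(e,n,x,y)$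 defines a $\Sigma^0_2(a)$ set.

\subsection*{Permutations}
The definition of $\pi\cdot x$ gives
\[
(\pi\cdot x)(m)=x(\pi^{-1}(m)),\qquad(\pi\rho)\cdot x=\pi\cdot(\rho\cdot x),\qquad\pi\cdot(x\triangle\{n\})=(\pi\cdot x)\triangle\{\pi(n)\}.
\]
The inverse of a computable permutation is computable, by search. The support of $\theta$ is $\operatorname{supp}\theta=\{m:\theta(m)\ne m\}$.

\subsection*{Randomness}
A \emph{Martin-L\"of test relative to $a$} is a uniformly $\Sigma^0_1(a)$ sequence $(U_j)_j$ with $\lambda(U_j)\le2^{-j}$. A point $x$ is \emph{Martin-L\"of random relative to $a$}, briefly \emph{$a$-random}, if $x\notin\bigcap_jU_j$ for every such test; \emph{random} means $\emptyset$-random. We use four facts.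
\begin{enumerate}
\item[(R1)] The $a$-random points have measure one, since there are countably many tests, so they exist. Every $a$-random point is random, since every test is a test relative to $a$.
\item[(R2)] There is a \emph{universal} test $(U_j)_j$, one for which $\bigcap_jU_j$ is exactly the set of nonrandom points. Fix one and put $R_j=2^{\mathbb N}\setminus U_j$. The $R_j$ are uniformly $\Pi^0_1$ and $\bigcup_jR_j$ is the set of random points.
\item[(R3)] An $a$-random point lies in no $\lambda$-null $\Pi^0_1(a)$ set $P$. Indeed, if $P=\{x:\forall s\,T(x{\restriction}s)\}$, the clopen sets $P_s=\{x:T(x{\restriction}s)\}$ decrease to $P$ and have $a$-computable rational measures tending to $0$. Taking for each $j$ the first $P_s$ of measure at most $2^{-j}$ gives a test relative to $a$ with intersection $P$.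
\item[(R4)] If $x$ is $a$-random and $\pi$ is a computable permutation, then $\pi\cdot x$ is $a$-random. Indeed, $z\mapsto\pi\cdot z$ is computable and preserves $\lambda$, so if $(V_j)_j$ is a test relative to $a$ capturing $\pi\cdot x$, then the sets $\{z:\pi\cdot z\in V_j\}$ form a test relative to $a$ capturing $x$.
\end{enumerate}

\section{Rigidity of random points and a model case}\label{sec:rigid}

An edge $(x,y)$ of a graph $G\subseteq{\equiv_1}$ has $y=\pi\cdot x$ for some computable $\pi$. To speak of the growth of ``the'' permutation along the edge, $\pi$ must be essentially unique. This fails for simple points: the set of even numbers is fixed by $(0\;2)(4\;6)(8\;10)\cdots$. It holds for random points. Part (b) of the next lemma, which has the same proof, will make a search terminate in Section~\ref{sec:edges}.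

\begin{lemma}\label{lem:rigid}
Let $x$ be random.
\begin{enumerate}
\item[(a)] If $\pi,\rho$ are computable permutations with $\pi\cdot x=\rho\cdot x$, then $\pi(m)=\rho(m)$ for almost all $m$.
\item[(b)] For every $n$, $x\not\equiv_1x\triangle\{n\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
For a computable permutation $\theta$ and $n\in\mathbb N$ consider the $\Pi^0_1$ set
\[
N_{\theta,n}=\{z:z(m)=z(\theta^{-1}(m))\text{ for all }m\ne n\}.
\]
Since $(\theta\cdot z)(m)=z(\theta^{-1}(m))$, it consists of the $z$ with $\theta\cdot z=z$ or $\theta\cdot z=z\triangle\{n\}$. Suppose $\operatorname{supp}\theta$ is infinite. For $m\in\operatorname{supp}\theta$ the set $\{m,\theta^{-1}(m)\}$ has two elements, and a finite set meets only finitely many of these pairs. So we can choose $m_0,m_1,\dots\in\operatorname{supp}\theta\setminus\{n\}$ inductively with the pairs $\{m_i,\theta^{-1}(m_i)\}$ pairwise disjoint. The events $z(m_i)=z(\theta^{-1}(m_i))$ are independent of probability $\frac12$, so $N_{\theta,n}$ is null, and $x\notin N_{\theta,n}$ by (R3). We have shown: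
\begin{equation}\label{eq:finite}
\text{if }\theta\cdot x=x\text{ or }\theta\cdot x=x\triangle\{n\}\text{, then }\operatorname{supp}\theta\text{ is finite.}
\end{equation}

(a) The permutation $\theta=\pi^{-1}\rho$ fixes $x$, so its support is finite, and $\rho(m)=\pi(\theta(m))=\pi(m)$ for $m\notin\operatorname{supp}\theta$.

(b) Otherwise Myhill's theorem gives a computable $\theta$ with $\theta\cdot x=x\triangle\{n\}$. By \eqref{eq:finite} the set $D=\operatorname{supp}\theta\cup\{n\}$ is finite. The permutation $\theta$ maps $D$ onto $D$, so $|(\theta\cdot x)\cap D|=|x\cap D|$, whereas $|(x\triangle\{n\})\cap D|=|x\cap D|\pm1$.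
\end{proof}

\begin{example}\label{ex:model}
Let $\pi_0=(0\;1)(2\;3)(4\;5)\cdots$ and $\pi_1=(1\;2)(3\;4)(5\;6)\cdots$, and join $x\ne y$ when $y=\pi_0\cdot x$ or $y=\pi_1\cdot x$. This is a $\Sigma^0_2$ graph $G\subseteq{\equiv_1}$. Along one edge the permutation is bounded by $h(n)=n+1$. A path of length $k$ from $x$ ends at $\rho\cdot x$ with $\rho$ a product of $k$ factors $\pi_0,\pi_1$, so $\rho(n)\le n+k$. The length $k$ is not bounded, but $n+k\le 2n$ for $n\ge k$, so $\rho\le^*g$ for the single function $g(n)=2n$. Let $\sigma$ swap $4^l$ with $3\cdot4^l$ for every $l$ and fix all other numbers. If a random $x$ were connected to $\sigma\cdot x$, then $\rho\cdot x=\sigma\cdot x$ for some such $\rho$, and Lemma~\ref{lem:rigid}(a) would give $\sigma\le^*g$. But $\sigma(4^l)=3\cdot4^l>g(4^l)$ for all $l$.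
\end{example}

The proof of Theorem~\ref{thm:main} has the same three steps: a bound $h$ for edges, a bound $g$ for paths, and a permutation that escapes $g$. In the example the first step is free, because the permutations are written into the definition of $G$. In general it is the main difficulty.

\section{A computable bound for edges}\label{sec:edges}

For this section and the next fix an oracle $a$ and a $\Sigma^0_2(a)$ graph $G\subseteq{\equiv_1}$.

\begin{definition}\label{def:edge}
A function $h:\mathbb N\to\mathbb N$ is an \emph{edge bound} for $G$ if $\pi\le^*h$ whenever $\pi$ is a computable permutation and $(x,\pi\cdot x)\in G$ for some $a$-random $x$.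
\end{definition}

\begin{proposition}\label{prop:edge}
$G$ has an $a$-computable nondecreasing edge bound $h$ with $h(n)>n$ for all $n$.
\end{proposition}

Write $G=\bigcup_eF_e$ with $F_e$ uniformly $\Pi^0_1(a)$, and fix an $a$-computable relation $T$ and a computable relation $S$, both preserved under restriction, with
\[
(x,y)\in F_e\iff\forall s\;T(e,x{\restriction}s,y{\restriction}s),\qquad x\in R_j\iff\forall s\;S(j,x{\restriction}s).
\]
All we are given is $T$. The idea is to flip bit $n$ of the first coordinate and see how far out one must look in the second coordinate to notice the change.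

\begin{example}\label{ex:flip}
Let $\pi$ be a computable permutation and $F=\{(x,\pi\cdot x):x\in2^{\mathbb N}\}$, presented by the relation $T_0(\alpha,\beta)$ on strings of length $s$: $\beta(\pi(m))=\alpha(m)$ whenever $m<s$ and $\pi(m)<s$. Fix $n$, and for $s>n$ ask whether there are $\alpha,\beta\in2^s$ with both $T_0(\alpha,\beta)$ and $T_0(\alpha\triangle\{n\},\beta)$. If $\pi(n)<s$ there are none, since $\beta(\pi(n))$ would equal both $\alpha(n)$ and $1-\alpha(n)$. If $\pi(n)\ge s$ there are: $T_0$ does not look at bit $n$ of $\alpha$, so take any $\alpha$, put $\beta(\pi(m))=\alpha(m)$ for $m,\pi(m)<s$, and let the other bits of $\beta$ be $0$. So the least $s>n$ at which no pair exists is $\max\{n,\pi(n)\}+1$. A finite search that consults only $T_0$ has produced an upper bound for $\pi(n)$.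
\end{example}

For a general piece $F_e$ two things can go wrong. The first is that the search may not stop. Let $x$ be the set of even numbers and $y$ the set of odd numbers. The sets $x$, $x\triangle\{0\}$, $y$ are computable, infinite and coinfinite, so a computable permutation matching elements and nonelements in increasing order carries any one to any other. Then $F=\{(x,y),(x\triangle\{0\},y)\}$ is a $\Pi^0_1$ subset of $\equiv_1$, and for $n=0$ the pair $(x{\restriction}s,y{\restriction}s)$ survives at every length. By Lemma~\ref{lem:rigid}(b) this cannot happen at a random $x$. We cannot restrict the search to the set of all random points, which is not closed, but we can restrict it to each of the effectively closed layers $R_j$.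

\begin{definition}\label{def:collision}
Let $s>n$. An \emph{$(e,j,n)$-collision of length $s$} is a pair $(\alpha,\beta)\in2^s\times2^s$ such that $S(j,\alpha)$, $T(e,\alpha,\beta)$ and $T(e,\alpha\triangle\{n\},\beta)$ hold.
\end{definition}

\begin{lemma}\label{lem:halt}
For all $e,j,n$ there is $s>n$ with no $(e,j,n)$-collision of length $s$. The least such $s$, written $s_{e,j}(n)$, is an $a$-computable function of $e,j,n$.
\end{lemma}

\begin{proof}
Suppose there are collisions of every length $s>n$. There are finitely many of each length, and the restriction of a collision to a length $t>n$ is a collision, because $S$ and $T$ are preserved under restriction and $(\alpha\triangle\{n\}){\restriction}t=(\alpha{\restriction}t)\triangle\{n\}$. K\"onig's lemma gives $x,y$ such that $(x{\restriction}s,y{\restriction}s)$ is a collision for every $s>n$. Then $x\in R_j$, so $x$ is random, and $(x,y),(x\triangle\{n\},y)\in F_e\subseteq{\equiv_1}$, so $x\equiv_1y\equiv_1x\triangle\{n\}$. This contradicts Lemma~\ref{lem:rigid}(b). For each $s$, whether a collision of length $s$ exists is decided from $a$ by testing $4^s$ pairs, so the least $s$ is found by search.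
\end{proof}

The second problem is that a given $\pi$ describes $F_e$ only on the set $P$ of points $x$ with $(x,\pi\cdot x)\in F_e$. To turn a large value $\pi(n)$ into a collision we need both $x$ and $x\triangle\{n\}$ in $P$. If $P=\{x:x(0)=0\}$, no such $x$ exists for $n=0$, and a relation $T$ that rejects $\alpha(0)=1$ at once gives $s_{e,j}(0)=1$ whatever $\pi(0)$ is; so only a bound for almost all $n$ can be expected. If $P$ is null there may be no bound at all: for a random but $a$-computable $x$ the set $\{(x,\pi\cdot x)\}$ is $\Pi^0_1(a)$, and the relation ``$\alpha=x{\restriction}s$ and $\beta=(\pi\cdot x){\restriction}s$'' gives $s_{e,j}(n)=n+1$ for all $n$, whatever $\pi$ is. Positive measure is enough.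

\begin{lemma}\label{lem:flip}
Let $\pi$ be a computable permutation and $P=\{x\in R_j:(x,\pi\cdot x)\in F_e\}$. If $\lambda(P)>0$, then $\pi(n)<s_{e,j}(n)$ for almost all $n$.
\end{lemma}

\begin{proof}
There is a string $\gamma$ such that $C=[\gamma]$ satisfies $\lambda(P\cap C)>\frac12\lambda(C)$. This is a weak form of Lebesgue density: cover $P$ by an open set of measure less than $2\lambda(P)$ and write it as a disjoint union of sets $[\gamma_i]$; if $\lambda(P\cap[\gamma_i])\le\frac12\lambda([\gamma_i])$ for all $i$, summing gives $\lambda(P)<\lambda(P)$.

Let $n\ge|\gamma|$. The flip $x\mapsto x\triangle\{n\}$ preserves $\lambda$ and maps $C$ onto $C$. So $P\cap C$ and its image under the flip both occupy more than half of $C$ and must intersect: there is $x\in P$ with $x'=x\triangle\{n\}\in P$. Put $y=\pi\cdot x$ and $y'=\pi\cdot x'=y\triangle\{\pi(n)\}$, and let $s=s_{e,j}(n)$. Suppose $\pi(n)\ge s$. Then $y'{\restriction}s=y{\restriction}s$. With $\alpha=x{\restriction}s$ and $\beta=y{\restriction}s$ we have $S(j,\alpha)$ because $x\in R_j$, $T(e,\alpha,\beta)$ because $(x,y)\in F_e$, and $T(e,\alpha\triangle\{n\},\beta)$ because $(x',y')\in F_e$. So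 $(\alpha,\beta)$ is an $(e,j,n)$-collision of length $s_{e,j}(n)$, which is impossible. Hence $\pi(n)<s_{e,j}(n)$ for all $n\ge|\gamma|$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:edge}]
We do not know which $e$ and $j$ a given edge uses, so we take one function that eventually lies above all $s_{e,j}$:
\[
h(n)=\max\{s_{e,j}(m):e,j,m\le n\}.
\]
It is $a$-computable by Lemma~\ref{lem:halt}, nondecreasing because the maximum is over a growing set, and $h(n)\ge s_{0,0}(n)>n$. Let $x$ be $a$-random and $(x,\pi\cdot x)\in G$ with $\pi$ computable. Choose $e$ with $(x,\pi\cdot x)\in F_e$ and, by (R1) and (R2), $j$ with $x\in R_j$. The set $P=\{z\in R_j:(z,\pi\cdot z)\in F_e\}$ is $\Pi^0_1(a)$, because any finite part of $\pi\cdot z$ is computed from a finite part of $z$. It contains the $a$-random point $x$, so $\lambda(P)>0$ by (R3); this is where randomness relative to $a$, not just randomness, is used. By Lemma~\ref{lem:flip}, $\pi(n)<s_{e,j}(n)$ for almost all $n$, and $s_{e,j}(n)\le h(n)$ for $n\ge\max\{e,j\}$.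
\end{proof}

\section{Paths, fast involutions, and the proof of Theorem~\ref{thm:main}}\label{sec:paths}

Let $h$ be as in Proposition~\ref{prop:edge} and let $h^k$ be its $k$-fold iterate, $h^0(n)=n$. A path of length $k$ is controlled by $h^k$. To control all lengths at once, diagonalize:
\[
g(n)=h^n(n).
\]
For $h(n)=n+1$ this is the function $2n$ of Example~\ref{ex:model}. The function $g$ is $a$-computable. Since $h(m)\ge m$ for all $m$, we have $h^k(n)\le h^n(n)=g(n)$ for $n\ge k$. And $g$ is nondecreasing: $h^n(n)\le h^n(n+1)\le h^{n+1}(n+1)$, first because $h^n$ is nondecreasing and then because $h(m)\ge m$.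

\begin{proposition}\label{prop:path}
Let $x$ be $a$-random and $\sigma$ a computable permutation. If $x$ and $\sigma\cdot x$ are $G$-connected, then $\sigma\le^*g$.
\end{proposition}

\begin{proof}
Let $x=x_0,x_1,\dots,x_k=\sigma\cdot x$ be a path in $G$. Since $G\subseteq{\equiv_1}$, Myhill's theorem gives computable permutations $\pi_i$ with $x_{i+1}=\pi_i\cdot x_i$ for $i<k$. By (R4) and induction all $x_i$ are $a$-random, so $\pi_i\le^*h$ for each $i$.

Let $\rho_0$ be the identity and $\rho_{i+1}=\pi_i\rho_i$, so that $x_i=\rho_i\cdot x$. We show $\rho_i\le^*h^i$ by induction. For $i=0$ equality holds. Assume $\rho_i\le^*h^i$ and choose $N$ with $\pi_i(m)\le h(m)$ for all $m\ge N$. Since $\rho_i$ is injective, $\rho_i(n)\ge N$ for all but $N$ values of $n$. So for almost all $n$,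
\[
\rho_{i+1}(n)=\pi_i(\rho_i(n))\le h(\rho_i(n))\le h(h^i(n))=h^{i+1}(n),
\]
where the second inequality uses that $h$ is nondecreasing. Hence $\rho_k\le^*h^k\le^*g$. Finally $\rho_k\cdot x=x_k=\sigma\cdot x$, so $\sigma$ and $\rho_k$ agree at almost all $n$ by Lemma~\ref{lem:rigid}(a), and $\sigma\le^*g$.
\end{proof}

It remains to build computable involutions that escape $g$. If $g$ is not dominating, some computable $f$ exceeds $g$ infinitely often, but $g$ is only $a$-computable, so a computable construction cannot tell where. The remedy is monotonicity: cut $\mathbb N$ into intervals $[c_k,c_{k+1})$ and send the left endpoint $c_k$ beyond all values of $f$ on the interval; if $f$ beats $g$ anywhere in the interval, we beat $g$ at $c_k$. To separate $\sigma_i\cdot x$ from $\sigma_j\cdot x$ the permutation carrying one to the other, $\sigma_j\sigma_i$, must also escape $g$. For this each $\sigma_i$ gets its own targets, which the other involutions fix.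

\begin{lemma}\label{lem:invol}
Let $g:\mathbb N\to\mathbb N$ be nondecreasing and not dominating. There are computable involutions $\sigma_0,\sigma_1,\dots$ of $\mathbb N$ with $\sigma_i\not\le^*g$ for all $i$ and $\sigma_j\sigma_i\not\le^*g$ for all $i\ne j$.
\end{lemma}

\begin{proof}
Take a computable $f_0$ with $f_0(n)>g(n)$ for infinitely many $n$ and let $f(n)=n+1+\max_{m\le n}f_0(m)$. Then $f$ is computable and strictly increasing, $f(n)>n$, and $f(n)>g(n)$ for infinitely many $n$. Define
\[
c_0=0,\qquad c_{k+1}=f(c_k)+k+1,\qquad d_{k,i}=f(c_{k+1})+i\quad(i\le k).
\]
For $i\le k$,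
\[
c_{k+1}<f(c_{k+1})\le d_{k,i}\le f(c_{k+1})+k<f(c_{k+1})+k+2=c_{k+2}.
\]
So the numbers $d_{k,0}<\dots<d_{k,k}$ lie strictly between $c_{k+1}$ and $c_{k+2}$. Since $c_0<c_1<\cdots$, all $d_{k,i}$ are distinct and none equals any $c_l$. Let
\[
\sigma_i=\prod_{k\ge i}(c_k\;\,d_{k,i}),
\]
a product of disjoint transpositions, hence an involution. It is computable: $c_k\ge k$ and $d_{k,i}>k$, so to find $\sigma_i(n)$ it suffices to compare $n$ with $c_k$ and $d_{k,i}$ for $i\le k\le n$.

Call $k$ \emph{good} if $d_{k,i}>g(c_k)$ for all $i\le k$. If $f(n)>g(n)$ and $c_k\le n<c_{k+1}$, then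
\[
g(c_k)\le g(n)<f(n)\le f(c_{k+1})\le d_{k,i},
\]
so $k$ is good. There are infinitely many such $n$ and each interval $[c_k,c_{k+1})$ is finite, so infinitely many $k$ are good. For good $k\ge i$ we have $\sigma_i(c_k)=d_{k,i}>g(c_k)$. If $j\ne i$, then $d_{k,i}$ is neither a $c_l$ nor a $d_{l,j}$, so $\sigma_j$ fixes it, and $\sigma_j\sigma_i(c_k)=d_{k,i}>g(c_k)$ as well.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The function $g=h^n(n)$ is nondecreasing and $a$-computable, hence not dominating by the hypothesis on $a$. Let $\sigma_0,\sigma_1,\dots$ be given by Lemma~\ref{lem:invol}; they depend on $g$ and not on any point $x$. Let $x$ be $a$-random. All $\sigma_i\cdot x$ lie in $[x]_{\equiv_1}$. Since $\sigma_i\not\le^*g$, Proposition~\ref{prop:path} shows that $x$ and $\sigma_i\cdot x$ are not $G$-connected. For $i\ne j$ the point $z=\sigma_i\cdot x$ is $a$-random by (R4), and $(\sigma_j\sigma_i)\cdot z=\sigma_j\cdot x$ because $\sigma_i$ is an involution. Since $\sigma_j\sigma_i\not\le^*g$, Proposition~\ref{prop:path} applied to $z$ shows that $\sigma_i\cdot x$ and $\sigma_j\cdot x$ are not $G$-connected.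

Now let $a=\emptyset$, which computes no dominating function. A $\Sigma^0_2$ graphing $G$ of $\equiv_1$ would be contained in $\equiv_1$ and would connect $x$ with $\sigma_0\cdot x$ for every $x$. For a random $x$, which exists by (R1), this contradicts the first part.
\end{proof}

\begin{remark}\label{rem:hyp}
Each hypothesis has a definite place.
That $G$ is $\Sigma^0_2(a)$ is used to write it as a union of closed pieces, to which K\"onig's lemma applies, and to make the search for collisions $a$-computable; the $\Pi^0_2$ graphing of $\equiv_1$ shows that the conclusion fails for $\Pi^0_2$ graphs.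
That $G\subseteq{\equiv_1}$ is used in Lemma~\ref{lem:halt} and to choose the $\pi_i$; without it the $\Sigma^0_1$ graph $x\ne y$ connects everything.
Randomness cannot be dropped: the class of $x=\{0\}$ is the set of singletons, and the complete graph on the singletons is a $\Sigma^0_2$ graph contained in $\equiv_1$ in which this class is one component.
That $a$ computes no dominating function is used only to apply Lemma~\ref{lem:invol}.
\end{remark}

\section{The oracles that graph $\equiv_1$}\label{sec:oracles}

In \eqref{eq:sigma3} the third quantifier serves only to bound running times. A dominating function supplies such bounds up to an additive constant, which can be guessed along with the indices.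

\begin{proof}[Proof of Theorem~\ref{thm:oracles}]
(1)$\Rightarrow$(2). Let $g$ be dominating and computable from $a$. Let $Q(e,i,k,n,x,y)$ be the conjunction of the following statements.
\begin{itemize}
\item $\varphi_e(n)$ and $\varphi_i(n)$ converge within $g(n)+k$ steps, with values $m$ and $m'$, say.
\item $\varphi_i(m)$ converges to $n$ within $g(m)+k$ steps, and $\varphi_e(m')$ converges to $n$ within $g(m')+k$ steps.
\item $y(m)=x(n)$.
\end{itemize}
Every computation here is cut off at an $a$-computable time, so $Q$ is decidable from $a,x,y$, and $\exists e,i,k\,\forall n\,Q$ defines a $\Sigma^0_2(a)$ set. We show that this set is $\equiv_1$.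

Let $x\equiv_1y$, say $y=\pi\cdot x$ with $\pi=\varphi_e$ and $\pi^{-1}=\varphi_i$. Let $t(n)$ be the larger of the running times of $\varphi_e(n)$ and $\varphi_i(n)$. It is a computable total function, so $t\le^*g$; if $k$ is at least $t(n)$ for the finitely many $n$ with $t(n)>g(n)$, then $t(n)\le g(n)+k$ for all $n$. This gives all the time bounds, the values are correct because $\varphi_e$ and $\varphi_i$ are mutually inverse, and $y(\pi(n))=x(n)$. Conversely, if $Q(e,i,k,n,x,y)$ holds for all $n$, then $\varphi_e$ and $\varphi_i$ are total with $\varphi_i\varphi_e=\varphi_e\varphi_i=\mathrm{id}$, so $\varphi_e$ is a computable permutation, and $y(\varphi_e(n))=x(n)$ for all $n$ says $y=\varphi_e\cdot x$.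

(2)$\Rightarrow$(3). Let $G=\{(x,y):x\equiv_1y,\ x\ne y\}$. If ${\equiv_1}=\bigcup_eF_e$ with $F_e$ uniformly $\Pi^0_1(a)$, then $G$ is the union over $e,n$ of the uniformly $\Pi^0_1(a)$ sets $\{(x,y)\in F_e:x(n)\ne y(n)\}$. So $G$ is a $\Sigma^0_2(a)$ graph, its components are the $\equiv_1$-classes, and its diameter is $1$.

(3)$\Rightarrow$(4). A graphing $G$ of $\equiv_1$ is contained in $\equiv_1$ and makes every class a single component, and $a$-random points exist by (R1).

(4)$\Rightarrow$(1). If (1) fails, Theorem~\ref{thm:main} shows that $[x]_{\equiv_1}$ has infinitely many $G$-components for every $\Sigma^0_2(a)$ graph $G\subseteq{\equiv_1}$ and every $a$-random $x$, so (4) fails.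
\end{proof}

\begin{thebibliography}{1}

\bibitem{Arant}
Tyler Arant, \emph{Graphings of arithmetical equivalence relations}, arXiv:2505.14920 (2025).

\end{thebibliography}
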